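# Random Turán numbers of expanded complete bipartite graphs

## Loose quadrilaterals in a random triple system

Take four points $x_1,x_2,y_1,y_2$ and four further points $z_{11},z_{12},z_{21},z_{22}$, all distinct, and form the four triples
$$\{x_1,y_1,z_{11}\},\quad \{x_1,y_2,z_{12}\},\quad \{x_2,y_1,z_{21}\},\quad \{x_2,y_2,z_{22}\}.$$
This is a 4-cycle in which each edge has been fattened by a private new vertex. It has 8 vertices and 4 edges. Now choose triples of $\{1,\dots,n\}$ at random, each independently with probability $p$. How many of the chosen triples can we keep so that no such configuration survives? Two constructions come to mind.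

*Keep everything through one vertex.* In the configuration, each $x_i$ and each $y_j$ lies in two triples and each $z_{ij}$ in one. No vertex lies in all four triples. So the chosen triples through vertex $1$ contain no configuration, and there are about $pn^2/2$ of them.

*Delete.* There are at most $n^8$ possible configurations, each present with probability $p^4$, so we expect at most $n^8p^4$ of them, against about $pn^3/6$ triples. The ratio is of order $n^5p^3$. If $p\le n^{-5/3}/\log n$, this is at most of order $(\log n)^{-3}$; we remove one triple from each configuration and lose almost nothing, so about $pn^3/6$ triples survive. If $p$ is larger, we first thin the random set down to density $n^{-5/3}/\log n$ and then delete, which leaves about $n^{3}\cdot n^{-5/3}=n^{4/3}$ triples up to a logarithm.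

Together, up to logarithms, one can keep at least
$$\max\bigl\{\min\{pn^3,\;n^{4/3}\},\;pn^2\bigr\}$$
triples. As a function of $p$ this has three phases: it grows like $pn^3$ until $p=n^{-5/3}$, is flat at $n^{4/3}$ until $p=n^{-2/3}$, and then follows the star $pn^2$. The flat stretch is striking: the random set gains a factor $n$ in density and our constructions gain nothing. Are these two constructions the best possible? We shall answer this not for the 4-cycle itself, but with $K_{2,2}$ replaced by $K_{s,t}$, with $t$ large and the uniformity $r$ not too small compared with $s$.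

## Expansions and the three-phase formula

**Definition (random hypergraph).** An $r$-graph is an $r$-uniform hypergraph. $G^r_{n,p}$ is the random $r$-graph on $n$ vertices in which each of the $\binom nr$ possible edges is included independently with probability $p$. "Whp" means with probability tending to $1$ as $n\to\infty$.

**Definition (random Turán number).** For an $r$-graph $F$, $\mathrm{ex}(G^r_{n,p},F)$ is the maximum number of edges in an $F$-free subgraph of $G^r_{n,p}$. For $p=1$ it is the classical Turán number $\mathrm{ex}(n,F)$.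

**Definition (expansion).** For an $r_0$-graph $F$ and $r\ge r_0$, the expansion $F^{(r)}$ is obtained by inserting $r-r_0$ new vertices into each edge of $F$, different edges receiving disjoint sets of new vertices.

So $K_{s,t}^{(r)}$ has $st$ edges and $s+t+(r-2)st$ vertices; the opening example is $K_{2,2}^{(3)}$. The vertices of the original $K_{s,t}$ form the *core*.

Throughout, $s\ge2$, $r\ge3$, $t\ge s$ are fixed, $F=K_{s,t}^{(r)}$, $k=st=e(F)$, and
$$x=\frac{s+t-2}{st-1},\qquad f_0=n^{2-x},\qquad \eta=x-\frac1s=\frac{(s-1)^2}{s(st-1)},\qquad f_{s,t}(n,p)=\max\bigl\{\min\{pn^r,f_0\},\,pn^{r-1}\bigr\}.$$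
The formula for $\eta$ is the identity $s(s+t-2)-(st-1)=(s-1)^2$. We have $0<x<1$ because $(st-1)-(s+t-2)=(s-1)(t-1)>0$. Also $f_0=n^{2-1/s-\eta}$, and $\eta$ is positive but tends to $0$ as $t$ grows. For $K_{2,2}^{(3)}$ we get $x=\frac23$ and $f_0=n^{4/3}$, as found by hand. "Polylog" means $(\log n)^{O(1)}$ with exponent depending only on $r,s,t$ (and on $\kappa,\gamma$ where these appear).

**Theorem 1.** Let $r\ge5$ and $t\ge25r^2$. There is $C=C(r,t)$ such that for all $p=p(n)\in(0,1]$ with $pn^r\to\infty$, whp
$$(\log n)^{-C}f(n,p)\le\mathrm{ex}(G^r_{n,p},K_{7,t}^{(r)})\le(\log n)^Cf(n,p),\qquad f(n,p)=\max\bigl\{\min\{pn^r,\,n^{2-\frac{t+5}{7t-1}}\},\;pn^{r-1}\bigr\}.$$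
Equivantly to the displayed formula for $f$: we have $f=pn^r$ for $p\le n^{-(r-2)-\frac{t+5}{7t-1}}$; then $f=n^{2-\frac{t+5}{7t-1}}$ for $n^{-(r-2)-\frac{t+5}{7t-1}}\le p\le n^{-(r-3)-\frac{t+5}{7t-1}}$; and $f=pn^{r-1}$ for larger $p$.

**Theorem 2.** If $\binom r2>s$, there is an explicit $t_0(r,s)$ such that for all $t\ge t_0$ and all $p=p(n)\in(0,1]$ with $pn^r\to\infty$, whp $\mathrm{ex}(G^r_{n,p},K_{s,t}^{(r)})=f_{s,t}(n,p)$ up to polylog factors.

For triples and $s=2$ we have $\binom32=3>2$, and the value of $t_0$ found below is $72$. Thus the answer to the opening question is yes for $K_{2,t}^{(3)}$ with $t\ge72$; the theorem does not cover $t=2$.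

## Stars and sparse random subgraphs: the lower bounds

This section repeats the two opening constructions in general. Both use Chebyshev's inequality in the following form: a binomial variable whose mean tends to infinity is whp between half and twice its mean.

**Star.** Fix a vertex. The edges of $G^r_{n,p}$ containing it form an $F$-free graph, since for $s,t\ge2$ no vertex of $F$ lies in all edges. If $pn^{r-1}\to\infty$, then whp there are at least $\frac12p\binom{n-1}{r-1}$ such edges.

**Deletion.** Put $p'=\min\{p,\,f_0n^{-r}/\log n\}$ and couple so that $G^r_{n,p'}\subset G^r_{n,p}$. Then $p'n^r=\min\{pn^r,f_0/\log n\}\to\infty$. Since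
$$v(F)-r=(r-2)(st-1)+(s+t-2)=(st-1)(r-2+x),$$
the expected number of copies of $F$ in $G^r_{n,p'}$ is at most
$$n^{v(F)}p'^{\,st}=p'n^r\,(n^{r-2+x}p')^{st-1}\le p'n^r(\log n)^{-(st-1)}\le p'n^r(\log n)^{-3},$$
because $n^{r-2+x}\cdot f_0n^{-r}=1$ and $st-1\ge3$. By Markov's inequality there are whp at most $p'n^r/\log n$ copies. By Chebyshev there are whp at least $p'n^r/(4\,r!)$ edges. Deleting one edge from each copy leaves, for large $n$, an $F$-free graph with at least
$$\frac{p'n^r}{8\,r!}\ge\frac{\min\{pn^r,f_0\}}{8\,r!\,\log n}$$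
edges.

**Conclusion.** Treat separately the $n$ with $pn^{r-1}\ge\min\{pn^r,f_0\}$ and the other $n$. For the former the minimum must be $f_0$, since $pn^r>pn^{r-1}$; so $pn^{r-1}\ge f_0\to\infty$ along these $n$ and the star gives a constant times $pn^{r-1}=f_{s,t}(n,p)$. For the latter, $f_{s,t}=\min\{pn^r,f_0\}$ and deletion applies. Hence whp $\mathrm{ex}(G^r_{n,p},F)\ge(\log n)^{-2}f_{s,t}(n,p)$. This proves the lower bounds in Theorems 1 and 2.

## Why a union bound over all subgraphs is too expensive

For the upper bound, the first thing to try is a union bound over all sets of $m$ edges. The expected number of $m$-edge subgraphs of $G^r_{n,p}$ is $\binom{\binom nr}m p^m$. By linearity this number is not small unless $m$ exceeds a constant times $pn^r$, since $G^r_{n,p}$ itself has about $p\binom nr$ edges and so has subgraphs of every smaller size. This says nothing in the flat phase. We have to use that the subgraphs are $F$-free.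

What would suffice is a family $\mathcal C$ of $r$-graphs on $[n]$, chosen before the randomness, such that every $F$-free $r$-graph lies inside some $D\in\mathcal C$. If each $D$ has at most about $n^{\kappa}$ edges, then $|G^r_{n,p}\cap D|$ is about $pn^\kappa$ at most, and a union bound over $\mathcal C$ costs $\log|\mathcal C|$. So we would like $\log|\mathcal C|\approx f_0$ and $\kappa=r-1$. The resulting bound is the following theorem. Let
$$g=g(s,r)=\sum_{j=0}^{r-1}\max\{0,1-j/s\},\qquad\text{so}\qquad r-g=\sum_{j=0}^{r-1}\min\{1,j/s\}.$$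

**Theorem 3.** Let $\gamma>0$ and $\kappa\in[r-1,r]$ with $\kappa\ge g+\gamma$. Put $c=\min\{\gamma/r^2,1/(2s)\}$ and suppose $t\ge s$ and $2s\eta=\frac{2(s-1)^2}{st-1}\le c$. Then there is $C$ such that for every $p=p(n)$, whp $\mathrm{ex}(G^r_{n,p},F)\le(\log n)^C\max\{f_0,pn^\kappa\}$.

**Upper bounds in Theorems 1 and 2 from Theorem 3.** First, $e(G^r_{n,p})\le2p\binom nr\le pn^r$ whp, by Chebyshev. Also, since $pn^r\ge pn^{r-1}$,
$$\min\{pn^r,\max\{f_0,pn^{r-1}\}\}=\max\{\min\{pn^r,f_0\},pn^{r-1}\}=f_{s,t}(n,p).$$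
So it suffices to apply Theorem 3 with $\kappa=r-1$, which requires $g<r-1$ and $t$ large.

*Theorem 2.* Suppose $\binom r2>s$. If $r\le s+1$, all terms $1-j/s$ are nonnegative, so $g=r-\binom r2/s<r-1$. If $r\ge s+2$, the terms $j=s$ and $j=s+1$ give $r-g\ge2$. In both cases $\gamma:=r-1-g>0$. Take $t_0=\lceil2s/c\rceil$. Since $c\le\frac1{2s}$ we have $t_0\ge4s^2\ge s$, and $t\ge t_0$ gives $st\ge2s^2/c\ge2(s-1)^2/c+1$, that is, $\frac{2(s-1)^2}{st-1}\le c$. (For $r=3$, $s=2$: $g=\frac32$, $\gamma=\frac12$, $c=\frac1{18}$ and $t_0=72$.)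

*Theorem 1.* Let $s=7$, $r\ge5$. Then $r-g\ge\frac{1+2+3+4}7=\frac{10}7$, so $r-1\ge g+\frac37$ and we may take $\gamma=\frac37$. As $r\ge5$, $c=\frac3{7r^2}$. The condition $\frac{72}{7t-1}\le\frac3{7r^2}$ is equivalent to $7t-1\ge168r^2$, which holds for $t\ge25r^2$. Finally $f_{7,t}$ is the function $f$ of Theorem 1; comparing $pn^r$ and $pn^{r-1}$ with $f_0=n^{2-x}$ gives the thresholds $p=n^{-(r-2)-x}$ and $p=n^{-(r-3)-x}$.

It remains to prove Theorem 3.

## A container lemma for spread measures

The family $\mathcal C$ will be produced by the lemma below. For a function $w:\binom V\ell\to[0,\infty)$ (a *weight*) write $w(\Sigma)=\sum_{X\supseteq\Sigma}w(X)$, $|w|=w(\emptyset)$, $w(v)=w(\{v\})$.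

**Lemma 4.** Let $k\ge2$ and $\delta=2^{-k(k+4)-3}$. Let $|V|=N$, $\tau\in(0,1]$, $\tau N\ge1$, $K\ge1$, and let $\mu$ be a probability measure on $\binom Vk$ with
$$\mu(\Sigma)\le\frac KN\tau^{|\Sigma|-1}\qquad\text{for all }\Sigma\subset V,\ 1\le|\Sigma|\le k.\tag{1}$$
Call $I\subset V$ independent if it contains no $X$ with $\mu(X)>0$. Then there are maps $I\mapsto T(I)\subset I$ and $T\mapsto\Phi(T)\subset V$ such that for all independent $I$: $|T(I)|\le2k\tau N$, $I\subset\Phi(T(I))$ and $|\Phi(T(I))|\le(1-\delta/K)N$.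

In words: if $\mu$ is spread out as in (1), every independent set is trapped in a set that is smaller than $V$ by a definite proportion, and the trap is determined by a small subset of $I$, its *fingerprint*. For example, let $k=2$ and let $\mu$ be uniform on the $ND/2$ edges of a $D$-regular graph with $D\ge1$. Then $\mu(v)=2/N$, and $\mu(\{u,v\})=\frac{2}{ND}$ for each edge, so (1) holds with $K=2$, $\tau=1/D$. The fingerprints have at most $4N/D$ vertices. The mechanism is simple here: whenever a vertex of large degree is known to lie in $I$, all its neighbors are known to lie outside. For general $k$, learning that $v\in I$ only turns each $X\ni v$ into the $(k-1)$-set $X\setminus v$, which is then not contained in $I$; so one descends from $k$ to $k-1$, and so on to $1$. The work lies in keeping a bound like (1) all the way.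

*Proof.* Put $\Lambda_\ell=2^{k-\ell}$ and $\lambda_\ell=2^{-(k+3)(k-\ell)}$. For $1\le\ell\le k$ we have $\lambda_\ell/(8\Lambda_\ell)=2^{-(k+4)(k-\ell)-3}\ge\delta$. Fix an independent $I$. We construct weights $w_\ell$ on $\binom V\ell$ for $\ell=k,k-1,\dots$ with

$$w_\ell(X)>0\ \Rightarrow\ X\not\subset I,\tag{2}$$
$$|w_\ell|\ge\lambda_\ell\tau^{k-\ell},\tag{3}$$
$$w_\ell(\Sigma)\le\Lambda_\ell\frac KN\tau^{k-\ell+|\Sigma|-1}\qquad\text{for }1\le|\Sigma|\le\ell.\tag{4}$$

Start with $w_k=\mu$: (2) is independence of $I$, (3) says $|\mu|=1$, and (4) is (1).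

**Step 1: the descent from $\ell$ to $\ell-1$.** Given $w=w_\ell$ with $\ell\ge2$, set $u=w$, let $w'=0$ be a weight on $\binom V{\ell-1}$, and $S=O=\emptyset$. Repeatedly take $v$ with $u(v)$ maximum, ties broken by a fixed order on $V$.

- If $v\notin I$: put $v$ into $O$ and set $u(X)=0$ for all $X\ni v$.
- If $v\in I$: put $v$ into $S$; for every $X\ni v$ add $u(X)$ to $w'(X\setminus v)$; set $u(X)=0$ for all $X\ni v$. Then, for every $\Sigma$ with $1\le|\Sigma|=j\le\ell-1$ and $w'(\Sigma)>B_j:=\Lambda_\ell\frac KN\tau^{k-\ell+j}$ (call it *saturated*), set $u(X)=0$ for all $X\supseteq\Sigma$.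

Stop as soon as (i) $|O|\ge\delta N/K$, or (ii) $|w'|\ge\lambda_{\ell-1}\tau^{k-\ell+1}$, or (iii) $|S|=\lceil\tau N\rceil$, or (iv) $u\equiv0$.

The process terminates: a chosen vertex has $u(v)>0$, while $u(v)=0$ for $v\in S\cup O$, so each round adds a new vertex to $S\cup O$.

**Step 2: the process stops with (i) or (ii).** The purpose is to see that progress is always made. As long as neither (i) nor (ii) holds, the weight removed from $u$ is bounded as follows.

Through $O$: fewer than $\delta N/K$ vertices, each removing at most $w(v)\le\Lambda_\ell\frac KN\tau^{k-\ell}$; in total at most $\delta\Lambda_\ell\tau^{k-\ell}\le\frac18\lambda_\ell\tau^{k-\ell}$.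

Through $S$: each $u(X)$ removed is added to $w'$ exactly once, so the total is exactly $|w'|<\lambda_{\ell-1}\tau^{k-\ell+1}\le\frac18\lambda_\ell\tau^{k-\ell}$, as $\lambda_{\ell-1}=2^{-(k+3)}\lambda_\ell$ and $\tau\le1$.

Through saturation: since $\sum_{|\Sigma|=j}w'(\Sigma)=\binom{\ell-1}j|w'|$, there are at most $\binom{\ell-1}j|w'|/B_j$ saturated $j$-sets. Each removes in total at most $w(\Sigma)\le\Lambda_\ell\frac KN\tau^{k-\ell+j-1}=B_j/\tau$. The total over all $j$ is at most $\sum_j\binom{\ell-1}j|w'|/\tau\le2^k\lambda_{\ell-1}\tau^{k-\ell}=\frac18\lambda_\ell\tau^{k-\ell}$.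

By (3) at most $\frac38|w|$ was removed, so $|u|\ge\frac12|w|>0$ and (iv) does not occur. Next, each vertex put into $S$ was chosen at a moment when neither (i) nor (ii) held. Since $\sum_vu(v)=\ell|u|$, it had $u(v)\ge\ell|u|/N\ge|w|/N$, and it contributed exactly $u(v)$ to $|w'|$. If (iii) occurred without (i) and (ii), then $|w'|\ge\tau N\cdot|w|/N\ge\lambda_\ell\tau^{k-\ell+1}\ge\lambda_{\ell-1}\tau^{k-\ell+1}$, which is (ii), a contradiction. So (i) or (ii) holds at the end, and $|S|\le\lceil\tau N\rceil$.

**Step 3: the new weight satisfies (2)–(4), or we are done.** If (i) holds, stop everything; the container is $V\setminus O$. It contains $I$ and has at most $(1-\delta/K)N$ elements. Otherwise (ii) holds; put $w_{\ell-1}=w'$. Then (3) for $\ell-1$ is (ii). For (2): if $w'(Y)>0$, there is $v\in S\subset I$ with $w(Y\cup v)>0$, so $Y\cup v\not\subset I$ and hence $Y\not\subset I$. For (4), let $|\Sigma|=j$. Once $\Sigma$ is saturated, all $u(X)$ with $X\supseteq\Sigma$ vanish and $\Sigma$ receives no further weight. A single round,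 with chosen vertex $v\notin\Sigma$, increases $w'(\Sigma)$ by at most $w(\Sigma\cup v)\le\Lambda_\ell\frac KN\tau^{k-\ell+j}=B_j$; a round with $v\in\Sigma$ does not increase it. So $w'(\Sigma)\le2B_j=\Lambda_{\ell-1}\frac KN\tau^{k-(\ell-1)+j-1}$.

**Step 4: the bottom level.** If $\ell=1$ is reached, the support of $w_1$ is disjoint from $I$ by (2). By (3) and (4) it has at least
$$\frac{\lambda_1\tau^{k-1}}{\Lambda_1K\tau^{k-1}/N}\ge\frac{\delta N}K$$
elements. The container is the complement of the support.

**Step 5: the container depends only on the fingerprint.** Let $T(I)$ be the union of all the sets $S$ over all levels. Then $T(I)\subset I$ and $|T(I)|\le(k-1)\lceil\tau N\rceil\le2k\tau N$, using $\tau N\ge1$. Run the algorithm with $T(I)$ in place of $I$. A considered vertex in $I$ was put into some $S\subset T(I)$; a considered vertex outside $I$ is outside $T(I)$. So every decision is the same, and the output is the same. Let $\Phi(T)$ be the output of the algorithm on $T$ for $T$ of the form $T(I)$, and $\Phi(T)=V$ for other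 $T$. $\square$

## From a spread measure on copies of $F$ to Theorem 3

We apply Lemma 4 with $V$ the *edge set* of an $r$-graph $H'$ and $\mu$ a measure on copies of $F$ in it. Independent sets then include all $F$-free subgraphs. We want fingerprints of size about $f_0$, so $\tau=f_0/|H'|$. This tells us what to prove.

**Proposition 6.** Let $\kappa,\gamma,c,t$ be as in Theorem 3. There are $\beta$, $n_0$ and $K=K(n)=(\log n)^{O(1)}$ such that for $n\ge n_0$, every $H\subset\binom{[n]}r$ with $|H|\ge n^\kappa(\log n)^\beta$ contains $H'$ with $|H'|\ge|H|/K$, $|H'|\ge n^{r-1}$, and there is a probability measure $\mu$ on copies of $F$ in $H'$ (viewed as $k$-subsets of $H'$) with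
$$\mu(X\supseteq\Sigma)\le\frac K{|H'|}\Bigl(\frac{f_0}{|H'|}\Bigr)^{|\Sigma|-1}\qquad\text{for all }\emptyset\ne\Sigma\subset H',\ |\Sigma|\le k.\tag{5}$$

(Lemma 5 comes in the next section.) Let us test (5) on the complete $r$-partite $r$-graph with parts of size about $n/r$, with $\mu$ uniform on the copies of $F$ whose $s$-side lies in one fixed part, whose $t$-side lies in another, and each of whose edges takes one vertex from each part. Let $\Sigma$ be the part of such a copy sitting over a $K_{s',t'}$ of its core, so $\ell=|\Sigma|=s't'$. Up to constants $\mu(X\supseteq\Sigma)$ is $n^{-(s'+t'+(r-2)\ell)}$, and (5) asks that this be at most $n^{-r\ell}f_0^{\ell-1}$, that is,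
$$(2-x)(\ell-1)\ge2\ell-s'-t',\qquad\text{or}\qquad x\,(s't'-1)\le s'+t'-2.$$
For $(s',t')=(s,t)$ this is an equality. So for this measure $f_0$ is exactly the value dictated by the whole copy of $F$; the inequality for the other $(s',t')$ will come out of inequality (17) below (with $y=1/s$).

**Proof of Theorem 3, given Proposition 6.** Let $n$ be large.

**Step 1: shrinking containers.** The purpose is to build $\mathcal C$. Start with $H_0=\binom{[n]}r$ and let $J\subset H_0$ be $F$-free. Suppose $J\subset H$ with $|H|\ge n^\kappa(\log n)^\beta$. Take $H',\mu$ from Proposition 6, one fixed choice for each $H$. Apply Lemma 4 with $V=H'$, $N=|H'|$, $\tau=f_0/|H'|$. Here $\tau\le1$ since $|H'|\ge n^{r-1}\ge n^2\ge f_0$, and $\tau N=f_0\ge1$; condition (1) is (5). The set $J\cap H'$ is independent because $J$ is $F$-free. So there is $T\subset J\cap H'$ with $|T|\le2kf_0$ and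
$$J\subset H^+:=(H\setminus H')\cup\Phi(T),\qquad|H^+|\le|H|-\frac\delta K|H'|\le|H|\Bigl(1-\frac\delta{K^2}\Bigr)\le|H|\bigl(1-(\log n)^{-\beta_1}\bigr)$$
for a suitable constant $\beta_1$. The graph $H^+$ is determined by $H$ and $T$. If $H^+$ still has at least $n^\kappa(\log n)^\beta$ edges, iterate with $H^+$ in place of $H$.

**Step 2: counting the containers.** Put $m=\lceil(\log n)^{\beta_1+2}\rceil$. After $m$ iterations the graph would have at most $n^r\exp(-(\log n)^2)<1$ edges, so the iteration stops within $m$ steps, with a graph $D\supset J$ having fewer than $n^\kappa(\log n)^\beta$ edges. The graph $D$ is determined by the sequence of fingerprints, and each fingerprint is one of at most $(n^r+1)^{2kf_0}$ sets. So the family $\mathcal C$ of all final graphs, which does not depend on $p$, satisfies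
$$|\mathcal C|\le(m+1)(n^r+1)^{2kf_0m}\le\exp\bigl(f_0(\log n)^{\beta_2}\bigr),\qquad|D|\le n^\kappa(\log n)^\beta\quad\text{for all }D\in\mathcal C,$$
for a constant $\beta_2$, and every $F$-free $J\subset\binom{[n]}r$ lies in some $D\in\mathcal C$.

**Step 3: the union bound.** Put $Z=(\log n)^{\beta_3}(f_0+pn^\kappa)$ with $\beta_3>\max\{\beta,\beta_2\}+1$, and $R=\lceil Z\rceil$. For $D\in\mathcal C$ and $n$ large, $R\ge Z\ge e^2p|D|$. Hence
$$\mathbb P(|G^r_{n,p}\cap D|\ge Z)\le\binom{|D|}Rp^R\le\Bigl(\frac{e\,p|D|}R\Bigr)^R\le e^{-R}\le e^{-Z}.$$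
Summing over $\mathcal C$, the failure probability is at most $\exp(f_0(\log n)^{\beta_2}-Z)\to0$. So whp every $F$-free subgraph of $G^r_{n,p}$ has fewer than $Z\le2(\log n)^{\beta_3}\max\{f_0,pn^\kappa\}$ edges. $\square$

The problem is now deterministic: given any $H$ with slightly more than $n^\kappa$ edges, place a spread measure on its copies of $F$. The rest of the notes proves Proposition 6.

## Making all degrees regular

Let $H$ be an $r$-partite $r$-graph with disjoint parts $V_1,\dots,V_r\subset[n]$ (each edge has one vertex in each part). For $I\subset[r]$ and $e\in H$ let $e_I=e\cap\bigcup_{i\in I}V_i$, let $\partial_IH=\{e_I:e\in H\}$, and for $\sigma\in\partial_IH$ let $\deg_H(\sigma)=|\{e\in H:e_I=\sigma\}|$. So $\partial_{\{i,j\}}H$ is a bipartite graph between $V_i$ and $V_j$, a *shadow* of $H$.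

**Lemma 5.** Let $L_1=(1+r\log_2n)^{2^r}$ and $L=2^{r+2}L_1$. Every nonempty such $H$ contains $H'$ with $|H'|\ge|H|/L$, and there are reals $d_I>0$ with $d_\emptyset=|H'|$, $d_{[r]}=1$, such that $d_I/L\le\deg_{H'}(\sigma)\le d_I$ for all $I$ and all $\sigma\in\partial_IH'$.

*Proof.* For each $I$ the number $\lfloor\log_2\deg_H(e_I)\rfloor$ takes at most $1+r\log_2n$ values. By pigeonhole some vector $(a_I)_I$ equals $(\lfloor\log_2\deg_H(e_I)\rfloor)_I$ for all $e$ in a set $H_1\subset H$ with $|H_1|\ge|H|/L_1$. Each $\sigma\in\partial_IH_1$ has $\deg_H(\sigma)\ge2^{a_I}$, so $|\partial_IH_1|\le|H|/2^{a_I}\le L_1|H_1|/2^{a_I}$.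

While some $\sigma\in\partial_I$ of the current graph has degree less than $2^{a_I}/(2^{r+1}L_1)$, delete all edges containing $\sigma$. Each pair $(I,\sigma)$ is treated at most once, so the number of edges lost is at most
$$\sum_I\frac{L_1|H_1|}{2^{a_I}}\cdot\frac{2^{a_I}}{2^{r+1}L_1}=\frac{|H_1|}2 .$$
The remaining $H'$ has at least $|H_1|/2\ge|H|/L$ edges, and its degrees lie in $[2^{a_I}/(2^{r+1}L_1),2^{a_I+1}]$. Take $d_I=2^{a_I+1}$; the lower end is then $d_I/L$. Finally reset $d_\emptyset=|H'|$ and $d_{[r]}=1$, which is consistent because $\deg_{H'}(\emptyset)=|H'|$ and $\deg_{H'}(e)=1$. $\square$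

**Notation.** For disjoint $I,J$ put $n_{J|I}=d_I/d_{I\cup J}$ and $e_I=n_{I|\emptyset}=|H'|/d_I$. For $\sigma\in\partial_IH'$ let $\mathrm{ext}_J(\sigma)=\{\omega\in\partial_JH':\sigma\cup\omega\in\partial_{I\cup J}H'\}$. We write $Aij$ for $A\cup\{i,j\}$, and so on.

Think of $n_{J|I}$ as the number of ways to extend a given $\sigma\in\partial_IH'$ into the parts $J$, and of $e_I$ as the size of the shadow $\partial_IH'$. Indeed, from $\deg(\sigma)=\sum_{\omega\in\mathrm{ext}_J(\sigma)}\deg(\sigma\cup\omega)$ and Lemma 5,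
$$n_{J|I}/L\le|\mathrm{ext}_J(\sigma)|\le L\,n_{J|I}.\tag{6}$$
Moreover $|H'|=\sum_{\sigma\in\partial_IH'}\deg(\sigma)\le|\partial_IH'|d_I$ gives $e_I\le|\partial_IH'|\le n^{|I|}$, and $d_I\le L\deg(\sigma)\le Ln^{r-|I|}$.

**Example (block hypergraphs).** Let each of $r$ parts have $n$ vertices (constants do not matter here), cut each part into $n/B$ blocks of size $B$, and let $H'$ consist of the transversal $r$-sets whose vertices all lie in blocks with the same index. All degrees are exactly regular: $d_\emptyset=\frac nB\cdot B^r=nB^{r-1}$ and $d_I=B^{r-|I|}$ for $I\ne\emptyset$. So $e_i=n$, $e_{ij}=nB$, but $n_{i|j}=B$ and $n_{i|jm}=B$.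

**Start of the proof of Proposition 6.** Throughout, $n$ is large and $L_2,L_3,\dots$ denote polylog factors. A uniformly random partition of $[n]$ into $r$ parts makes each edge of $H$ transversal with probability $r!/r^r\ge r^{-r}$, so $H$ has an $r$-partite subgraph with at least $r^{-r}|H|$ edges. Apply Lemma 5 to it to obtain $H'$. Choose $\beta$ so that $(\log n)^\beta\ge r^rL^4$ for large $n$. Then
$$|H'|\ge r^{-r}|H|/L\ge L^3n^\kappa\ge L^3n^{r-1}.\tag{7}$$

## Cores in a single shadow, and where they run out

A copy of $F$ is a $K_{s,t}$ together with an edge of $H'$ through each of its pairs. So the natural attempt is: choose two parts $V_i,V_j$, find a random $K_{s,t}$ in the bipartite graph $\partial_{ij}H'$, and extend each of its pairs to a random edge of $H'$.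

To find the $K_{s,t}$, choose $y\in V_j$ at random, then a random $s$-set $S$ of neighbors of $y$, then a random $t$-set $T$ of common neighbors of $S$. Write $a=e_i$, $b=e_j$ and $e_{ij}=abq$, so that $q$ is the density of the shadow. A typical $y$ has about $aq$ neighbors, and averaging over $s$-sets suggests that $S$ should have about $bq^s$ common neighbors. The attempt needs $bq^s$ to be large. Since $a,b\le n$, this is guaranteed when $e_{ij}$ exceeds $n^{2-1/s}$ by a power of $n$.

It stops exactly when $bq^s\le1$. The density of the shadow alone then cannot help: the deletion computation above, with $r=2$, gives $K_{s,t}$-free graphs with at least $f_0/(16\log n)$ edges, and $f_0=n^{2-1/s-\eta}$. Nor can we always escape by choosing another pair of parts. Take $s=7$, $r=5$ and the block hypergraph with $B=n^{3/4}$. It has $nB^4=n^4=n^{r-1}$ edges, but every shadow has only $nB=n^{7/4}$ edges, well below $n^{2-1/7}$. Here $q=B/n=n^{-1/4}$ and $bq^7=n^{-3/4}$. Moreover $x=\frac{t+5}{7t-1}<\frac14$ for $t>7$, so a bipartite graph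 with $n^{7/4}$ edges may contain no $K_{7,t}$ at all.

Of course, the block hypergraph is full of copies of $K_{7,t}$, and we see where they are: inside the blocks. Fix a vertex $\sigma$ in a third part and restrict to its link. There, $V_i$ and $V_j$ are cut down to $B$ vertices each and the density jumps from $n^{-1/4}$ to $1$. There is a bonus as well: $\sigma$ is joined, in the shadows, to every vertex $y$ of its link, so $\sigma$ can itself serve as a vertex of the $s$-side, and only $s-1$ further ones are needed.

So the plan is to fix $\sigma\in\partial_AH'$ for some set $A$ of parts, put $\sigma$ on the $s$-side, and look for the remaining $s-|A|$ vertices in $V_i$ and for the $t$-side in $V_j$, inside the link of $\sigma$. The point to prove is that some choice of $A,i,j$ makes the link dense enough. If none does, then fixing vertices one part at a time makes the remaining parts shrink rapidly, and $H'$ has too few edges.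

## Choosing the link

For $A\subset[r]$ and distinct $i,j\notin A$ put
$$a=n_{i|A},\qquad b=n_{j|A},\qquad q=\frac{d_{Ai}d_{Aj}}{d_Ad_{Aij}},\qquad\text{so}\qquad aq=n_{i|Aj},\qquad abq=n_{ij|A}=\frac{d_A}{d_{Aij}}.\tag{8}$$
So in the link of $\sigma\in\partial_AH'$ there are about $a$ and $b$ vertices in $V_i,V_j$, the bipartite graph between them has density about $q$, and a vertex of $V_j$ has about $aq$ neighbors.

**Case I: some pair has $e_{ij}\ge n^{2-1/s+\eta}$.** Here the first attempt works. Write $e_{ij}=n^{2-1/s+y}$ with $y\ge\eta$ and take $A=\emptyset$. As $a=e_i\le n$, $b=e_j\le n$ and $abq=e_{ij}$,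
$$aq=\frac{e_{ij}}b\ge n^{1-1/s+y},\qquad bq^s=\frac{e_{ij}^s}{a^sb^{s-1}}\ge n^{sy}.\tag{9}$$

**Case II: $e_{ij}<n^{2-1/s+\eta}=f_0n^{2\eta}$ for all pairs $i,j$.** We claim that there is a triple $(A,i,j)$ with $\alpha:=|A|\le\min\{s-1,r-2\}$ and
$$aq\ge n^c,\qquad bq^{s-\alpha}\ge n^c.\tag{10}$$
Call a triple with $\alpha\le\min\{s-1,r-2\}$ *good* if $n_{i|A}\le n_{j|A}$ and $q\ge n^c\max\{b^{-1/(s-\alpha)},a^{-1}\}$. A good triple satisfies (10), because $bq^{s-\alpha}\ge n^{c(s-\alpha)}\ge n^c$. So suppose there is no good triple; we look for a contradiction with (7).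

*By hand, $r=3$, $s=2$.* Let $j_1$ be a part with $e_{j_1}$ maximal; $e_{j_1}\le n$. For $i\ne j_1$, the triple $(\emptyset,i,j_1)$ has $a\le b\le n$ and is not good, so $n_{i|j_1}=aq<n^c\max\{ab^{-1/2},1\}\le n^{1/2+c}$. Let $j_2$ be the larger of the two remaining parts in the link of $j_1$, and $i$ the last part. The triple $(\{j_1\},i,j_2)$ has $s-\alpha=1$, $a\le b$, and is not good, so $n_{i|j_1j_2}=aq<n^c\max\{ab^{-1},1\}=n^c$. Multiplying, $|H'|=e_{j_1}\,n_{j_2|j_1}\,n_{i|j_1j_2}\le n^{3/2+2c}$. This is below $n^2$, as $c$ is small. The exponent $1+\frac12+0=\frac32$ is $g(2,3)$.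

*In general.* Let $A_0=\emptyset$; given $A_m$ with $m\le r-1$, let $j_{m+1}\in[r]\setminus A_m$ maximize $n_{j|A_m}$, let $A_{m+1}=A_m\cup\{j_{m+1}\}$, and put $M_m=\max_{i\notin A_m}n_{i|A_m}=n_{j_{m+1}|A_m}$. Then $M_0\le n$.

Let $m\le\min\{s-1,r-2\}$ and $i\notin A_{m+1}$. The triple $(A_m,i,j_{m+1})$ has $a\le b=M_m$ and is not good, so
$$n_{i|A_{m+1}}=aq<n^c\max\{ab^{-1/(s-m)},1\}\le n^c\max\{M_m^{1-1/(s-m)},1\}.$$
We show $M_m\le n^{1-m/s+mc}$ for $0\le m\le\min\{s,r-1\}$ by induction. For $m=0$ this is $M_0\le n$. For the step, use $(1-\frac ms)(1-\frac1{s-m})=1-\frac{m+1}s$ and $mc(1-\frac1{s-m})\le mc$: the first entry of the maximum is at most $n^{1-(m+1)/s+mc}$, and so is the second, because $m+1\le s$. Multiplying by $n^c$ gives the claim for $m+1$.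

For $s\le m\le r-2$ we have $M_{m+1}\le L^2M_m$: by (6), taking any $\sigma\cup y\in\partial_{A_{m+1}}H'$ with $\sigma\in\partial_{A_m}H'$, we have $\mathrm{ext}_i(\sigma\cup y)\subset\mathrm{ext}_i(\sigma)$, so $n_{i|A_{m+1}}\le L|\mathrm{ext}_i(\sigma\cup y)|\le L|\mathrm{ext}_i(\sigma)|\le L^2n_{i|A_m}$. Altogether
$$M_m\le L^{2r}n^{\max\{0,1-m/s\}+mc}\qquad(0\le m\le r-1).$$
The product of the $M_m$ telescopes, and $\sum_{m<r}mc\le cr^2/2\le\gamma/2$, so
$$|H'|=\frac{d_\emptyset}{d_{[r]}}=\prod_{m=0}^{r-1}n_{j_{m+1}|A_m}\le L^{2r^2}n^{g+cr^2/2}\le L^{2r^2}n^{g+\gamma/2}<n^{g+\gamma}\le n^\kappa ,$$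
which contradicts (7). This proves the claim, and it is where the number $g$ comes from.

*Remark.* It matters that $\sigma$ joins the $s$-side. If all $s$ vertices were sought in $V_i$, one would need $bq^s\ge n^c$ for every $A$, and the same induction would give only $M_m\le n^{(1-1/s)^m+mc}$ for those $m$. For $s=9$, $r=5$ the exponents add up to $\sum_{m=0}^4(8/9)^m=9(1-(8/9)^5)\approx4.006>4=r-1$, and there is no contradiction with $\kappa=r-1$, although $\binom52=10>9$. With $\sigma$ in the core the sum is $g=5-\frac{10}9<4$.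

From now on fix the triple $(A,i,j)$ found in Case I or Case II, and put $s^*=s-\alpha\ge1$ (so $s^*=s$ in Case I). In both cases $aq$ and $bq^{s^*}$ are at least $n^{c'}$ for some fixed $c'>0$; for instance $c'=\min\{c,\frac12,s\eta\}$.

## A random core inside the link

**Step 1: sampling the core.** We now make precise the random $K_{s,t}$. Choose $\sigma\in\partial_AH'$ uniformly. Each value has probability $1/|\partial_AH'|\le1/e_A=d_A/|H'|$. For $y\in\mathrm{ext}_j(\sigma)$ put $N_\sigma(y)=\mathrm{ext}_i(\sigma\cup y)\subset\mathrm{ext}_i(\sigma)$. By (6) and (8),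
$$|N_\sigma(y)|\in[aq/L,\,Laq],\qquad|\mathrm{ext}_j(\sigma)|\ge b/L,\qquad|\mathrm{ext}_i(\sigma)|\le La.$$
Choose $y\in\mathrm{ext}_j(\sigma)$ uniformly, then a uniform $s^*$-subset $S\subset N_\sigma(y)$; this is possible as $aq/L\ge s^*$ for large $n$. Let $C_\sigma(S)=\{y'\in\mathrm{ext}_j(\sigma):S\subset N_\sigma(y')\}$. A given set $S_0$ can only arise from some $y\in C_\sigma(S_0)$, and $\binom m{s^*}\ge(m/s^*)^{s^*}$ for $m\ge s^*$, so
$$\mathbb P(S=S_0\mid\sigma)\le|C_\sigma(S_0)|\cdot\frac Lb\cdot\Bigl(\frac{s^*L}{aq}\Bigr)^{s^*}\le L_2\frac{|C_\sigma(S_0)|}{b(aq)^{s^*}}.\tag{11}$$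

Next we make sure that $S$ has many common neighbors. Put $w=bq^{s^*}/(2L^sL_2)$, which exceeds $t$ for large $n$. There are at most $(La)^{s^*}$ possible sets $S_0$, so by (11)
$$\mathbb P(|C_\sigma(S)|<w\mid\sigma)\le(La)^{s^*}\cdot\frac{L_2w}{b(aq)^{s^*}}=\frac{L^{s^*}L_2\,w}{bq^{s^*}}\le\frac12.$$
For each $\sigma$, condition on $|C_\sigma(S)|\ge w$; this leaves the law of $\sigma$ unchanged and at most doubles the probabilities in (11). Then choose a uniform $t$-subset $T\subset C_\sigma(S)$.

The core has $s$-side $\sigma\cup S$, of size $\alpha+s^*=s$, and $t$-side $T$. Each of its $st$ pairs has type $\{a',j\}$ with $a'\in A$, or type $\{i,j\}$. Each pair lies in the corresponding $\partial_{a'j}H'$ or $\partial_{ij}H'$, since $\sigma\cup\{x_0,y_0\}\in\partial_{Aij}H'$ for all $x_0\in S$, $y_0\in T$.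

**Step 2: probability of containing given vertices, for fixed $\sigma$.** Let $S'\subset V_i$, $T'\subset V_j$ with $|S'|=s''\in[0,s^*]$ and $|T'|=t'\in[1,t]$. Given $S$ with $T'\subset C_\sigma(S)$, we have $\mathbb P(T'\subset T)\le(t/|C_\sigma(S)|)^{t'}$. Fix $y_0\in T'$. The number of $S$ with $S'\subset S\subset N_\sigma(y_0)$ is at most $(Laq)^{s^*-s''}$. For each of them, the doubled bound (11) and $|C_\sigma(S)|\ge w$ give
$$2L_2\frac{|C_\sigma(S)|}{b(aq)^{s^*}}\cdot\frac{t^{t'}}{|C_\sigma(S)|^{t'}}\le\frac{2L_2t^t}{b(aq)^{s^*}}\,w^{-(t'-1)}.$$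
Summing over $S$,
$$\mathbb P(S'\subset S,\,T'\subset T\mid\sigma)\le L_3\,b^{-1}(aq)^{-s''}(bq^{s^*})^{-(t'-1)}.\tag{12}$$
This probability is $0$ unless $\sigma\cup\{x_0,y_0\}\in\partial_{Aij}H'$ for all $x_0\in S'$, $y_0\in T'$, and $\sigma\cup y_0\in\partial_{Aj}H'$ for all $y_0\in T'$.

**Step 3: averaging over $\sigma$.** Now let $\sigma'$ consist of one vertex in each $V_{a'}$, $a'\in A'\subset A$, and suppose $s':=|A'|+s''\ge1$. The event we care about has probability
$$P_{\rm core}:=\mathbb P(\sigma\supset\sigma',\,S\supset S',\,T\supset T').$$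

If $s''\ge1$, fix $x_0\in S'$, $y_0\in T'$. Only those $\sigma\supset\sigma'$ count for which $\sigma\setminus\sigma'$ extends $\sigma'\cup\{x_0,y_0\}$, and by (6) there are at most $L\,n_{A\setminus A'|A'ij}=L\,d_{A'ij}/d_{Aij}$ of them. Each has probability at most $d_A/|H'|$. As $d_A/d_{Aij}=abq$, (12) gives
$$P_{\rm core}\le L\,\frac{d_{A'ij}}{|H'|}\,abq\cdot L_3\,b^{-1}(aq)^{-s''}(bq^{s^*})^{-(t'-1)}\le L_4\,\frac1{e_{A'ij}}\,(aq)^{-(s''-1)}(bq^{s^*})^{-(t'-1)}.\tag{13}$$

If $s''=0$, so that $A'\ne\emptyset$, then at most $L\,d_{A'j}/d_{Aj}$ choices of $\sigma$ matter. As $d_A/d_{Aj}=b$,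
$$P_{\rm core}\le L_4\,\frac1{e_{A'j}}\,(bq^{s^*})^{-(t'-1)}.\tag{14}$$

## Expanding the core to a copy of $F$

The purpose of this section is to attach an edge of $H'$ to each core pair so that the new vertices are all distinct. Given the core, choose independently for each core pair $P$ a uniform $h_P\in H'$ containing $P$. *Accept* if each $h_P\setminus P$ is disjoint from the core and the sets $h_P\setminus P$ are pairwise disjoint.

Let $P$ have type $\{i',j'\}$ and let $z\notin P$ be a vertex in part $V_m$. If $m\in\{i',j'\}$, then $z\notin h_P$, because $h_P$ meets $V_m$ only in $P$. If $m\ne i',j'$, then by Lemma 5, the bounds $d_{i'j'm}\le Ln^{r-3}$ and $e_{i'j'}\le n^2$, and (7),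
$$\mathbb P(z\in h_P)\le\frac{L\,d_{i'j'm}}{d_{i'j'}}\le\frac{L^2n^{r-3}e_{i'j'}}{|H'|}\le\frac{L^2n^{r-1}}{|H'|}\le\frac1L .$$
There are at most $st(s+t)$ choices of a pair $P$ and a core vertex $z\notin P$. For an ordered pair $(P,P')$ of core pairs, reveal $h_{P'}$ first. Each of the $r-2$ vertices of $h_{P'}\setminus P'$ that is not in the core lies in $h_P$ with probability at most $1/L$; those in the core are covered by the previous count. So the conditional probability of rejection is at most
$$\frac{st(s+t)+(st)^2(r-2)}L\le\frac12$$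
for large $n$, as $L\to\infty$. This holds for every core.

An accepted outcome is a copy of $F$ in $H'$. Let $\mu$ be the law of its edge set $X$ conditioned on acceptance. Conditioning at most doubles probabilities.

## The codegree bound

**Step 1: reduction to one inequality.** Fix $\Sigma\subset H'$ with $|\Sigma|=\ell$, $1\le\ell\le k$. If $X\supseteq\Sigma$, each $h\in\Sigma$ equals $h_P$ for a core pair $P=P(h)\subset h$. As $H'$ is $r$-partite, $P(h)$ is determined by its type. There are at most $r$ types, so at most $r^\ell$ assignments of types to the edges of $\Sigma$; fix one. The pairs $P(h)$ must be distinct, since each core pair carries only one edge. Their union is of the form $\sigma'\cup S'\cup T'$ as in the section on the random core, or else the probability is $0$. Here $s'=|\sigma'|+|S'|\in[1,s]$, $t'=|T'|\in[1,t]$, and $\ell\le s't'$, since each $P(h)$ joins a vertex of $\sigma'\cup S'$ to one of $T'$.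

Let $e_h$ denote $e_I$ for the type $I$ of $P(h)$. Given a core containing $\sigma'\cup S'\cup T'$, the probability that $h_{P(h)}=h$ for all $h\in\Sigma$ is at most $\prod_hL/d_I=L^\ell|H'|^{-\ell}\prod_he_h$. Therefore $\mu(X\supseteq\Sigma)$ is at most $2r^\ell L^\ell|H'|^{-\ell}$ times the maximum, over assignments, of $P_{\rm core}\prod_he_h$. To obtain (5) it suffices to prove
$$P_{\rm core}\cdot\prod_{h\in\Sigma}e_h\le(\log n)^{O(1)}f_0^{\,\ell-1}.\tag{15}$$

**Step 2: Case II.** All shadows are sparse here, $e_h\le f_0n^{2\eta}$. So each edge of $\Sigma$ but one costs an excess of at most $n^{2\eta}$, and we have to recover this from the factors $n^{-c}$ in $P_{\rm core}$. First we show: if $\{i',j'\}$ is any pair and $\emptyset\ne B\subset[r]\setminus\{i',j'\}$, then for large $n$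
$$e_{Bi'j'}\ge n^{c|B|}e_{i'j'}.\tag{16}$$
By (7) and the assumption of Case II, $d_{i'j'}=|H'|/e_{i'j'}\ge n^{r-3+1/s-\eta}$, and $d_{Bi'j'}\le Ln^{r-2-|B|}$. Hence
$$\frac{e_{Bi'j'}}{e_{i'j'}}=\frac{d_{i'j'}}{d_{Bi'j'}}\ge\frac{n^{|B|-1+1/s-\eta}}L .$$
The exponent strictly exceeds $c|B|$. Indeed $c\le\frac1{2s}\le\frac14$ and $\eta\le\frac c{2s}\le\frac1{4s^2}$. For $|B|=1$, $\frac1s-\eta-c\ge\frac1{2s}-\frac1{4s^2}>0$. For $|B|\ge2$, $|B|-1\ge\frac{|B|}2>c|B|$ and $\frac1s>\eta$. The gap takes finitely many positive values, so it absorbs $L$ for large $n$, and (16) holds.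

If $s''\ge1$, let $h_0\in\Sigma$ be such that $P(h_0)$ has type $\{i,j\}$; it exists because vertices of $S'$ come only from such pairs. Use (13), then (16) with $B=A'$ (trivial if $A'=\emptyset$), then (10): the three factors are at most $n^{-c|A'|}e_{ij}^{-1}$, $n^{-c(s''-1)}$ and $n^{-c(t'-1)}$. If $s''=0$, let $h_0\in\Sigma$ be arbitrary; $P(h_0)$ has some type $\{a',j\}$, $a'\in A'$. Use (14), then (16) with $B=A'\setminus\{a'\}$ (trivial if empty), then (10): the factors are at most $n^{-c(|A'|-1)}e_{a'j}^{-1}$ and $n^{-c(t'-1)}$. In both cases, since $s'=|A'|+s''$,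
$$P_{\rm core}\le L_4\,e_{h_0}^{-1}\,n^{-c(s'+t'-2)}.$$
On the other side $\prod_{h\ne h_0}e_h\le(f_0n^{2\eta})^{\ell-1}$, and
$$\ell-1\le s't'-1=s'(t'-1)+(s'-1)\le s(t'-1)+(s'-1)\le s(s'+t'-2).$$
Since $2s\eta\le c$, we get $n^{2\eta(\ell-1)}\le n^{c(s'+t'-2)}$, and (15) follows. This is the place where $t$ has to be large.

**Step 3: Case I.** Here $A=\emptyset$, $s''=s'$, and every $e_h=e_{ij}=n^{2-1/s+y}=f_0n^{y+\eta}$. By (13) and (9), and since $\ell\le s't'$ and $y+\eta>0$,
$$P_{\rm core}\prod_he_h\le L_4\,e_{ij}^{\,\ell-1}(aq)^{-(s'-1)}(bq^s)^{-(t'-1)}\le L_4\,f_0^{\,\ell-1}\,n^{(y+\eta)(s't'-1)-(s'-1)(1-\frac1s+y)-sy(t'-1)} .$$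
So (15) follows from
$$(y+\eta)(s't'-1)\le(s'-1)\bigl(1-\tfrac1s+y\bigr)+sy(t'-1)\qquad(1\le s'\le s,\ 1\le t'\le t).\tag{17}$$
The left side minus the right side is affine in $s'$, so it suffices to check $s'=1$ and $s'=s$. At $s'=1$ the difference is $(t'-1)(\eta-(s-1)y)\le0$, as $y\ge\eta$ and $s\ge2$. At $s'=s$ the coefficient of $y$ is $(st'-1)-(s-1)-s(t'-1)=0$, and the rest is
$$\eta(st'-1)-\frac{(s-1)^2}s\le\eta(st-1)-\frac{(s-1)^2}s=0 .$$
The last equality is the formula for $\eta$: the exponent $f_0$ is attained when $\Sigma$ is a whole copy of $F$.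

This proves (15) in both cases. All losses are polylog factors depending only on $n$ and the fixed parameters, so a suitable $K=(\log n)^{O(1)}$, also at least $r^rL$ so that $|H'|\ge|H|/K$, exists. By (7), $|H'|\ge n^{r-1}$. Proposition 6 is proved, and with it Theorem 3 and Theorems 1 and 2. $\square$

## What changes when $\binom r2\le s$

The hypothesis $\binom r2>s$ entered only through $g<r-1$. The following supplements show what the method gives without it, and that the three-phase formula is false when $\binom r2<s$ and $t$ is large.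

**(a) Upper bound.** Let $\binom r2\le s$ and let $\varepsilon>0$ be small. Then $r-1\le\binom r2\le s$, so $g=r-\binom r2/s\ge r-1$. Theorem 3 with $\kappa=g+\varepsilon$, $\gamma=\varepsilon$, together with $e(G^r_{n,p})\le pn^r$ whp, gives for $t\ge t_0(r,s,\varepsilon)$ and $pn^r\to\infty$, whp
$$\mathrm{ex}(G^r_{n,p},K_{s,t}^{(r)})\le(\log n)^C\max\{\min\{pn^r,f_0\},\,pn^{r-\binom r2/s+\varepsilon}\}.$$

**(b) Lower bound.** Let $\binom r2<s$ and $t\ge(s-1)!+1$. Then $s\ge\binom r2+1\ge2r-2$, since $\binom r2+1-(2r-2)=\frac{(r-2)(r-3)}2\ge0$. Alon and Shikhelman (*Many $T$ copies in $H$-free graphs*, J. Combin. Theory Ser. B 121 (2016)) proved: for fixed $r$, $s\ge2r-2$, $t\ge(s-1)!+1$, there are $n$-vertex $K_{s,t}$-free graphs $G$ with $\Omega(n^{r-\binom r2/s})$ copies of $K_r$. Let $H_G$ be the $r$-graph of the vertex sets of these copies. Each core pair of a copy of $K_{s,t}^{(r)}$ in $H_G$ lies in an edge of $H_G$ and is therefore an edge of $G$; so the core would be a $K_{s,t}$ in $G$. Hence $H_G$ is $K_{s,t}^{(r)}$-free,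 and $|G^r_{n,p}\cap H_G|=\Omega(pn^{r-\binom r2/s})$ is a lower bound whp whenever $pn^{r-\binom r2/s}\to\infty$. At $p=1$ it exceeds $f_{s,t}(n,1)=n^{r-1}$ by the polynomial factor $n^{1-\binom r2/s}$. So the formula of Theorem 2 fails when $\binom r2<s$ and $t\ge(s-1)!+1$.

If $pn^{r-\binom r2/s}>\min\{pn^r,f_0\}$, the minimum must be $f_0$, so $pn^{r-\binom r2/s}\ge f_0\to\infty$ along such $n$. Together with the deletion bound this gives, for $pn^r\to\infty$, whp
$$\mathrm{ex}(G^r_{n,p},K_{s,t}^{(r)})\ge(\log n)^{-C}\max\{\min\{pn^r,f_0\},\,pn^{r-\binom r2/s}\}.$$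

**(c) Boundary case.** If $\binom r2=s$, the constructions at the start give the lower bound $(\log n)^{-2}f_{s,t}(n,p)$, and (a) matches it up to a factor $n^\varepsilon$, with polylog factors, for $t\ge t_0(\varepsilon)$. Polylog precision is not settled here in that case.
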